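# Monotone Triangles over a folded bottom row

## The guess zero, and the values 2, 7, 7

A **Monotone Triangle** of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with
$$a_{i,j}<a_{i,j+1},\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}.$$
Rows increase strictly, and each row interlaces weakly with the row below it. Its bottom row is $(a_{n,1},\dots,a_{n,n})$. It is known that for each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_n$ is the number of Monotone Triangles with bottom row $(k_1,\dots,k_n)$. Put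
$$A_n=\alpha(n;1,2,\dots,n),$$
which is known to be the number of $n\times n$ Alternating Sign Matrices.

A polynomial can be evaluated anywhere. Take the row $1,2,\dots,n$, and at some point step back and repeat two entries:
$$(1,2,\dots,i+1,\;i,i+1,\dots,n),\qquad 1\le i\le n-1,$$
a row of length $n+2$. What is $\alpha(n+2;\cdot)$ there?

The first guess is **zero**: the row is not increasing, so it is the bottom row of no triangle. Let us test this guess.

**Size 2.** The top entry is any integer in $[k_1,k_2]$, so $\alpha(2;k_1,k_2)=k_2-k_1+1$. At the descent $(2,1)$ this is $0$, as guessed. But $\alpha(2;1,1)=1$, although no triangle has bottom row $(1,1)$.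

To go on we need two tools.

*Equality of polynomials.* Two polynomials in $k_1,\dots,k_N$ that agree on all strictly increasing integer sequences are equal. Indeed, let $P$ be the difference, and fix integers $k_1<\dots<k_{N-1}$. Then $P$ has infinitely many zeros $k_N$, so each coefficient of $P$, as a polynomial in $k_N$, vanishes at all increasing $(k_1,\dots,k_{N-1})$. By induction on $N$ the coefficients are $0$. Consequently
$$\alpha(N;k_1+c,\dots,k_N+c)=\alpha(N;k_1,\dots,k_N)\quad(c\in\mathbb Z),\qquad \alpha(N;k_1,\dots,k_N)=\alpha(N;-k_N,\dots,-k_1),$$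
because adding $c$ to all entries, and replacing $a_{i,j}$ by $-a_{i,i+1-j}$, are bijections of Monotone Triangles. I call the first identity *translation invariance*.

*Removing the bottom row.* For $k_1<\dots<k_N$, the number $\alpha(N;k)$ is the sum of $\alpha(N-1;l)$ over all $l_1<\dots<l_{N-1}$ with $k_j\le l_j\le k_{j+1}$. If we drop strictness, the extra $l$ are those with $l_{j-1}=l_j$ for some $j$, and then both equal $k_j$. Two neighboring equalities $l_{j-1}=l_j$ and $l_j=l_{j+1}$ would force $k_j=k_{j+1}$, so they never occur together. Inclusion–exclusion corrects for the extra terms. To turn the result into an identity of polynomials, write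
$$\sum_{l=a}^{b}p(l):=P(b+1)-P(a),\qquad P\text{ a polynomial with }P(x+1)-P(x)=p(x).$$
This is polynomial in $a$ and $b$. It is the usual sum if $b\ge a$, it is $0$ if $b=a-1$, and it is $-\sum_{l=b+1}^{a-1}p(l)$ if $b<a-1$.

**Size 3.** Put $a=k_2-k_1$, $b=k_3-k_2$, and write $l_1=k_2-s$, $l_2=k_2+t$. The only correction is $l_1=l_2=k_2$, where $\alpha(2;k_2,k_2)=1$. So
$$\alpha(3;k_1,k_2,k_3)=\sum_{s=0}^{a}\sum_{t=0}^{b}(s+t+1)-1=\tfrac12(a+1)(b+1)(a+b+2)-1.\tag{1}$$
For instance $A_3=\tfrac12\cdot2\cdot2\cdot4-1=7$. If $a=0$, then (1) is $\tfrac12(b+1)(b+2)-1$, which takes the values $-1,0,2,5$ at $b=-1,0,1,2$; by symmetry of (1), the same holds with $a$ and $b$ exchanged.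

**Size 4.** The identity reads
$$\alpha(4;k)=\sum_{l_1=k_1}^{k_2}\sum_{l_2=k_2}^{k_3}\sum_{l_3=k_3}^{k_4}\alpha(3;l_1,l_2,l_3)-\sum_{l_3=k_3}^{k_4}\alpha(3;k_2,k_2,l_3)-\sum_{l_1=k_1}^{k_2}\alpha(3;l_1,k_3,k_3).\tag{2}$$
It holds for increasing $k$, hence for all $k\in\mathbb Z^4$. Take $k=(1,2,1,2)$, our row for $n=2$, $i=1$. The triple sum contains $\sum_{l_2=2}^{1}$, so it is $0$. The second sum is $\alpha(3;2,2,1)+\alpha(3;2,2,2)=-1+0$. The third is $\alpha(3;1,1,1)+\alpha(3;2,1,1)=0-1$. Hence
$$\alpha(4;1,2,1,2)=0+1+1=2.\tag{3}$$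
The guess zero is wrong. But $2=A_2$: there are two triangles with bottom row $(1,2)$.

**Size 5.** Here two corrections, $l_1=l_2=k_2$ and $l_3=l_4=k_4$, can occur together:
$$\alpha(5;k)=\sum_{l_1,l_2,l_3,l_4}\alpha(4;l)-\sum_{l_3,l_4}\alpha(4;k_2,k_2,l_3,l_4)-\sum_{l_1,l_4}\alpha(4;l_1,k_3,k_3,l_4)-\sum_{l_1,l_2}\alpha(4;l_1,l_2,k_4,k_4)+\alpha(4;k_2,k_2,k_4,k_4),$$
each $l_j$ running from $k_j$ to $k_{j+1}$. At $k=(1,2,1,2,3)$ the two sums that contain $l_2$ vanish. Moreover (2) gives $\alpha(4;k,k,k,l)=0$: the first two sums are equal and cancel, and the third is $\alpha(3;k,k,k)=0$. What remains is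
$$-\alpha(4;2,2,1,2)-\alpha(4;2,2,1,3)-\alpha(4;2,1,1,2)-\alpha(4;2,1,1,3).$$
By (2) these four values are $1+1=2$, then $-(-1+0+2)+1=0$, then $-(0+2)=-2$, and $-(0+2+5)=-7$. So $\alpha(5;1,2,1,2,3)=-2-0+2+7=7=A_3$. The other fold $(1,2,3,2,3)$ becomes $(1,2,1,2,3)$ after reversing, negating and adding $4$, so its value is also $7$.

The corrected guess is therefore that the value is $A_n$, whatever the position $i$ of the fold.

## Three theorems, and why the recursion does not prove them

**Theorem A.** For all $n\ge2$ and $1\le i\le n-1$,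
$$\alpha(n+2;1,2,\dots,i+1,i,i+1,\dots,n)=A_n.$$

This was posed as a conjecture in Lukas Riegler, "Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem", arXiv:1207.4437 (2012). The conjecture is true. Read the row as $(1,\dots,i-1,\;i,i+1,i,i+1,\;i+2,\dots,n)$: inside $1,\dots,n$, the two entries $i,i+1$ have been replaced by four entries from $\{i,i+1\}$. This suggests a more general statement.

**Theorem B.** Let $1\le m\le n$, $1\le i\le n-m+1$, and let $c_1,\dots,c_{2m}\in\{i,i+1,\dots,i+m-1\}$ be arbitrary. Then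
$$A_m\cdot\alpha(n+m;\,1,\dots,i-1,\;c_1,\dots,c_{2m},\;i+m,\dots,n)=A_n\cdot\alpha(2m;c_1,\dots,c_{2m}).$$

**Theorem C.** If for some $m\ge1$ some $2m+1$ consecutive entries of $(k_1,\dots,k_N)\in\mathbb Z^N$ lie in a set of $m$ consecutive integers, then $\alpha(N;k_1,\dots,k_N)=0$.

We have already met Theorem C: $\alpha(4;k,k,k,l)=0$ is a case of $m=1$.

**Theorem B implies Theorem A.** Take $m=2$ and $c=(i,i+1,i,i+1)$; the range of $i$ is $1\le i\le n-1$. By translation invariance and (3), $\alpha(4;i,i+1,i,i+1)=\alpha(4;1,2,1,2)=2=A_2$. Theorem B says that $2$ times the value in Theorem A equals $2A_n$. So Theorem A follows once Theorem B is proved.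

A sensible person would first try induction on the length, using the recursion. The computation for size 5 shows where this stops. The first step produced the rows $(2,2,1,2)$, $(2,2,1,3)$, $(2,1,1,2)$, $(2,1,1,3)$ with values $2,0,-2,-7$. The row $(2,1,1,3)$, whose value dominates the sum, is not a row of Theorem A, and it is not a translate of a row of Theorem B either: $m=2$, $n=2$ would need four entries from two consecutive integers, and $m=1$, $n=3$ gives weakly increasing rows. The family is not closed under the recursion, so there is no induction hypothesis to apply. We leave the triangles and work with a closed formula.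

## From difference operators to a symmetrization

The only input cited from outside is a formula of I. Fischer (*The number of monotone triangles with prescribed bottom row*, Adv. Appl. Math. 37 (2006)). With $E_xf(x)=f(x+1)$ and $\Delta_x=E_x-\mathrm{id}$,
$$\alpha(N;k_1,\dots,k_N)=\prod_{1\le p<q\le N}(\mathrm{id}+E_{k_p}\Delta_{k_q})\prod_{1\le i<j\le N}\frac{k_j-k_i}{j-i}.\tag{4}$$
For $N=2$ it gives $(k_2-k_1)+E_{k_1}\Delta_{k_2}(k_2-k_1)=k_2-k_1+1$, as it should.

For $\sigma\in S_N$ and a function $f$ of $N$ variables put $\sigma(f)(z_1,\dots,z_N)=f(z_{\sigma(1)},\dots,z_{\sigma(N)})$.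

**Step 1: turn the operators into factors.** The purpose is to replace (4) by a sum over permutations. For all $k\in\mathbb Z^N$ we claim
$$\alpha(N;k)=\Big[\sum_{\sigma\in S_N}\sigma\Big(\prod_ju_j^{k_j}\prod_{p<q}\frac{1-u_p+u_pu_q}{u_q-u_p}\Big)\Big]_{u_1=\dots=u_N=1}.\tag{5}$$
The sum is a Laurent polynomial in the $u_j$, since it is an antisymmetric Laurent polynomial divided by $\prod_{p<q}(u_q-u_p)$; so it can be evaluated at $u=1$.

*Proof.* By the Vandermonde determinant, $\prod_{i<j}\frac{k_j-k_i}{j-i}=\det\big(\binom{k_i}{j-1}\big)$. Write $\binom kr=[X^r](1+X)^k$, the coefficient of $X^r$. On $(1+X)^k$ the operator $E_k$ multiplies by $1+X$ and $\Delta_k$ multiplies by $X$. So $\mathrm{id}+E_{k_p}\Delta_{k_q}$ multiplies $\prod_j(1+X_j)^{k_j}$ by $1+(1+X_p)X_q$. With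
$$G(X)=\prod_j(1+X_j)^{k_j}\prod_{p<q}\bigl(1+(1+X_p)X_q\bigr),$$
expanding the determinant gives
$$\alpha(N;k)=\sum_{\tau\in S_N}\operatorname{sgn}\tau\,\Big[\prod_iX_i^{\tau(i)-1}\Big]G=\big[X_1^0X_2^1\cdots X_N^{N-1}\big]\sum_{\tau}\operatorname{sgn}\tau\;G(X_{\tau(1)},\dots,X_{\tau(N)}),$$
because replacing $X_i$ by $X_{\tau(i)}$ turns $\prod_iX_i^{\tau(i)-1}$ into $\prod_iX_{\tau(i)}^{\tau(i)-1}=\prod_jX_j^{j-1}$. The last sum is an antisymmetric power series, so it equals $\prod_{p<q}(X_q-X_p)\cdot H(X)$ with $H$ a symmetric power series. The monomial we want has degree $\binom N2$, and the part of that degree is $H(0)\prod_{p<q}(X_q-X_p)$, in which the monomial has coefficient $H(0)$. Hence $\alpha(N;k)=H(0)$. Finally, $\prod_{p<q}(X_q-X_p)$ changes by $\operatorname{sgn}\tau$ under $\tau$, so $H=\sum_\tau\tau\big(G/\prod_{p<q}(X_q-X_p)\big)$. With $u_j=1+X_j$ we have $1+(1+X_p)X_q=1-u_p+u_pu_q$ and $X_q-X_p=u_q-u_p$, and $X=0$ is $u=1$. This is (5). $\square$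

**Step 2: straighten the kernel.** The factor $1-u_p+u_pu_q$ vanishes when $u_q=M(u_p)$ with $M(u)=1-1/u$. This Möbius map has order three: $M(M(u))=-1/(u-1)$ and $M(M(M(u)))=u$. Its fixed points are the roots of $u^2-u+1$. In a coordinate that sends them to $0$ and $\infty$, the map becomes multiplication by a primitive cube root of unity. Let
$$\omega=e^{2\pi i/3},\qquad \zeta=-\omega^2=e^{i\pi/3}.$$
From $1+\omega+\omega^2=0$ we get
$$\zeta^{-1}=-\omega,\quad\zeta^6=1,\quad1+\omega=\zeta,\quad\zeta^2=\omega,\quad(1-\omega^2)^2=1+\omega-2\omega^2=3\zeta,\quad\omega(1-\omega)=\omega-\omega^2=\zeta(1-\omega^2).\tag{6}$$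
The roots of $u^2-u+1$ are $\zeta^{\pm1}$. We substitute
$$u=\frac{1-\omega^2z}{z-\omega^2}=\zeta\,\frac{z-\omega}{z-\omega^2},$$
under which $z=\infty$ and $z=0$ correspond to $u=\zeta$ and $u=-\omega^{-2}=-\omega=\zeta^{-1}$, and $z=1$ corresponds to $u=1$.

Put both expressions over the denominator $(z_p-\omega^2)(z_q-\omega^2)$. The numerator of $u_q-u_p$ is
$$(1-\omega^2z_q)(z_p-\omega^2)-(1-\omega^2z_p)(z_q-\omega^2)=(\omega-1)(z_q-z_p).$$
The numerator of $1-u_p+u_pu_q$ is
$$(z_p-\omega^2)(z_q-\omega^2)-(1-\omega^2z_p)(z_q-\omega^2)+(1-\omega^2z_p)(1-\omega^2z_q).$$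
Its coefficient at $z_pz_q$ is $1+\omega^2+\omega=0$ and its constant term is $\omega+\omega^2+1=0$. At $z_p$ the coefficient is $-\omega^2-\omega-\omega^2=1-\omega^2$, and at $z_q$ it is $-\omega^2-1-\omega^2=\omega-\omega^2$. So the numerator equals $-\omega(\omega-1)(z_q-\omega z_p)$, and
$$\frac{1-u_p+u_pu_q}{u_q-u_p}=\zeta^{-1}\,\frac{z_q-\omega z_p}{z_q-z_p}.\tag{7}$$

**Step 3: a product of letters.** We want a notation in which a row becomes a word. For polynomials $\phi_1,\dots,\phi_N\in\mathbb C[z]$, called letters, put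
$$(\phi_1*\dots*\phi_N)(z_1,\dots,z_N)=\sum_{\sigma\in S_N}\sigma\Big(\prod_j\phi_j(z_j)\prod_{p<q}\frac{z_q-\omega z_p}{z_q-z_p}\Big),\tag{8}$$
with value $1$ for $N=0$. For example,
$$1*1=\frac{z_2-\omega z_1}{z_2-z_1}+\frac{z_1-\omega z_2}{z_1-z_2}=1+\omega=\zeta.$$

Now let $1\le k_j\le d+1$ for all $j$, let $\kappa_j=k_j-1\in[0,d]$ and $e_\kappa=(z-\omega)^\kappa(z-\omega^2)^{d-\kappa}$. Then $u^\kappa=\zeta^\kappa e_\kappa(z)(z-\omega^2)^{-d}$. In (5), replace $k_j$ by $\kappa_j$ (translation invariance), insert (7), and pull out of the sum the symmetric factor $\prod_j(z_j-\omega^2)^{-d}$. At $z=1$ we get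
$$\alpha(N;k)=\zeta^{-\binom N2+\sum_j\kappa_j}\,(1-\omega^2)^{-dN}\,(e_{\kappa_1}*\dots*e_{\kappa_N})(1,\dots,1).\tag{9}$$

## Words, blocks and the wheel condition

We collect the properties of $*$ that the proof uses.

**Polynomiality and degree.** The product $\phi_1*\dots*\phi_N$ is a symmetric polynomial: it is an antisymmetric polynomial divided by $\prod_{p<q}(z_q-z_p)$. If $\deg\phi_j\le d$ for all $j$, the dividend has degree at most $d+N-1$ in each variable and the divisor has degree $N-1$. So the product has degree at most $d$ in each variable.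

**Common factors.** $(f\phi_1)*\dots*(f\phi_N)=\prod_jf(z_j)\cdot(\phi_1*\dots*\phi_N)$, because $\prod_jf(z_j)$ is symmetric.

**Grouping.** Cut the word into consecutive blocks $B_1,\dots,B_r$ and let $F_s$ be the $*$-product of the letters in $B_s$. Then
$$\phi_1*\dots*\phi_N=\sum_{I_1\sqcup\dots\sqcup I_r=\{1,\dots,N\}}\ \prod_sF_s(z_{I_s})\prod_{s<t}\ \prod_{p\in I_s,\,q\in I_t}\frac{z_q-\omega z_p}{z_q-z_p},\qquad|I_s|=|B_s|.\tag{10}$$
To see this, sort the permutations $\sigma$ by the sets $I_s=\sigma(B_s)$. The kernel factors between different blocks depend only on these sets. With the sets fixed, $\sigma$ consists of independent bijections $B_s\to I_s$, and summing over them the letters and kernel factors inside the blocks gives $\prod_sF_s(z_{I_s})$. So *a block enters only through its own product*. For two blocks we write $F_1*F_2$.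

**Lemma 1 (wheels).** Let $\deg\phi_j\le d$. Then $\phi_1*\dots*\phi_N$ is symmetric, of degree at most $d$ in each variable, and vanishes whenever three of its variables equal $t,\omega t,\omega^2t$ for some $t\in\mathbb C$.

*Proof.* Only the last claim is left. By continuity we may take $t\ne0$ and the other variables generic (outside the zero set of a nonzero polynomial), so that all variables are distinct and (8) can be used term by term. In each summand the three values sit in three positions. For some $x\in\{t,\omega t,\omega^2t\}$, the value $x$ sits before $\omega x$; otherwise $\omega t$ is before $t$, $\omega^2t$ before $\omega t$, and $t$ before $\omega^2t$, which is a contradiction. That pair contributes the numerator $\omega x-\omega\cdot x=0$. $\square$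

The next lemma looks like a small computation, but the whole proof grows out of it.

**Lemma 2.** $(z-\omega^2b)*(z-\omega a)=\zeta\,e_2(z_1,z_2,a,b)$, where $e_2$ is the elementary symmetric polynomial.

*Proof.* Since $(z_1-\omega^2b)(z_2-\omega a)=z_1z_2-\omega az_1-\omega^2bz_2+ab$, the left side is $\frac1{z_2-z_1}$ times the difference of
$$(z_1z_2-\omega az_1-\omega^2bz_2+ab)(z_2-\omega z_1)$$
and its image under $z_1\leftrightarrow z_2$. The terms $z_1z_2$ and $ab$ contribute $(1+\omega)(z_2-z_1)(z_1z_2+ab)$. The $a$-terms contribute $-\omega a(\omega z_2^2-\omega z_1^2)=-\omega^2a(z_2^2-z_1^2)$. The $b$-terms contribute $-\omega^2b\,[z_2(z_2-\omega z_1)-z_1(z_1-\omega z_2)]=-\omega^2b(z_2^2-z_1^2)$. Since $1+\omega=-\omega^2=\zeta$, the quotient is $\zeta[z_1z_2+ab+(a+b)(z_1+z_2)]$. $\square$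

So the two-letter word $(z-\omega^2b)*(z-\omega a)$, a priori a function of two variables and two parameters, is symmetric in all four quantities.

## Symmetric polynomials that vanish on wheels

**Definition.** For $m\ge1$ let $V(N,m)$ be the space of symmetric polynomials in $N$ variables, of degree at most $m-1$ in each, that vanish whenever three of the variables equal $t,\omega t,\omega^2t$ for some $t\in\mathbb C$. This *wheel condition* is empty if $N\le2$. By convention $V(N,0)=0$ for $N\ge1$ and $V(0,0)=\mathbb C$.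

By continuity it suffices to check the wheel condition for generic $t$ and generic remaining variables. Lemma 1 says that $\phi_1*\dots*\phi_N\in V(N,d+1)$ if all letters have degree at most $d$.

Examples. $V(2,2)$ has basis $1$, $z_1+z_2$, $z_1z_2$. $V(3,1)=0$, since a constant that vanishes on a wheel is $0$; therefore $1*1*1=0$. The polynomial $e_2(z_1,\dots,z_4)$ lies in $V(4,2)$, since
$$e_2(t,\omega t,\omega^2t,w)=t^2(\omega+\omega^2+\omega^3)+tw(1+\omega+\omega^2)=0.$$

Recall the Schur polynomial $s_\mu(z_1,\dots,z_N)=\det\big(z_i^{\mu_j+N-j}\big)/\prod_{i<j}(z_i-z_j)$ for $\mu_1\ge\dots\ge\mu_N\ge0$, a nonzero symmetric polynomial. Two textbook facts can be read off. If $\mu_N=0$, then $s_\mu(z_1,\dots,z_{N-1},0)=s_{(\mu_1,\dots,\mu_{N-1})}(z_1,\dots,z_{N-1})$: at $z_N=0$ the last row of the determinant is $(0,\dots,0,1)$, the remaining minor has a factor $z_i$ in each row, and these factors cancel those of the denominator. Also $s_{\mu+(1^N)}=z_1\cdots z_N\,s_\mu$ in $N$ variables. Put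
$$Y_m=(m-1,m-1,m-2,m-2,\dots,1,1,0,0),$$
with Schur polynomial $s_{Y_m}$ in $2m$ variables, and $s_{Y_0}=1$. So $s_{Y_1}=1$ and $s_{Y_2}=e_2(z_1,\dots,z_4)$.

**Lemma 3.**
(a) $V(N,m)=0$ for $N>2m$.
(b) $V(2m,m)=\mathbb C\,s_{Y_m}$.
(c) For $m\ge1$: $s_{Y_m}(t,\omega t,w_1,\dots,w_{2m-2})=\prod_j(w_j-\omega^2t)\;s_{Y_{m-1}}(w)$.

For $m=2$, (c) is the identity $\omega t^2-\omega^2t(w_1+w_2)+w_1w_2=(w_1-\omega^2t)(w_2-\omega^2t)$.

**Step 1: reduction by two variables.** The purpose is to pass from $V(N,m)$ to $V(N-2,m-1)$. Let $F\in V(N,m)$ with $m\ge1$, $N\ge2$, and let $t\ne0$. Then $F(t,\omega t,w)$ is symmetric in $w$ and vanishes when $w_1=\omega^2t$. So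
$$F(t,\omega t,w)=\prod_j(w_j-\omega^2t)\,h_t(w),$$
with $h_t$ symmetric of degree at most $m-2$ in each $w_j$; in particular $h_t=0$ if $m=1$ and $N\ge3$. If three of the $w_j$ are $s,\omega s,\omega^2s$, with $s$ and the other $w_j$ generic, then the left side is $0$ and the product is not, so $h_t(w)=0$. Hence $h_t\in V(N-2,m-1)$.

**Step 2: what the reduction loses.** Suppose $F(t,\omega t,\cdot)=0$ for all $t\ne0$, hence for all $t$. Then $F$ is divisible by $z_2-\omega z_1$, and by symmetry by $z_j-\omega z_i$ for all $i\ne j$. These linear forms are pairwise non-proportional, because $z_i-\omega z_j$ is proportional to $z_j-\omega^2z_i$ and not to $z_j-\omega z_i$. So $F$ is divisible by $\prod_{i\ne j}(z_j-\omega z_i)$, whose degree in $z_1$ is $2(N-1)$. Therefore, if $2(N-1)>m-1$, then $F=0$.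

**Step 3: part (a).** Induct on $m$; the case $m=0$ is the convention. Let $m\ge1$, $N\ge2m+1$ and $F\in V(N,m)$. By induction $h_t\in V(N-2,m-1)=0$, so $F(t,\omega t,\cdot)=0$ for all $t\ne0$. Since $2(N-1)\ge4m>m-1$, Step 2 gives $F=0$.

**Step 4: $\dim V(2m,m)\le1$.** Induct on $m$ for (b) and (c) together; the case $m=0$ of (b) is the convention. Let $m\ge1$ and $F\in V(2m,m)$. By induction $h_t=c(t)s_{Y_{m-1}}$ for $t\ne0$, that is,
$$F(t,\omega t,w)=c(t)\prod_j(w_j-\omega^2t)\,s_{Y_{m-1}}(w).\tag{11}$$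
We show that $c$ is constant. Fix $w$ with $s_{Y_{m-1}}(w)\ne0$ and all $w_j\ne0$. Then $c(t)\prod_j(w_j-\omega^2t)$ is a polynomial in $t$ of degree at most $2m-2$, since $F$ has degree at most $m-1$ in each of its first two arguments. So $c$ is a rational function whose poles lie among the points $\omega w_j$. The admissible $w$ form a nonempty Zariski-open set, so we can choose a second admissible $w$ whose points $\omega w_j$ are disjoint from the first ones. Hence $c$ has no poles and is a polynomial. Now $\deg c+(2m-2)\le2m-2$, so $c$ is constant. The linear map $F\mapsto c$ is injective by Step 2, because $2(2m-1)>m-1$. Thus $\dim V(2m,m)\le1$.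

**Step 5: $s_{Y_m}$ lies in $V(2m,m)$.** The parts $m-k$ in positions $2k-1$ and $2k$ give the exponents $3(m-k)+1$ and $3(m-k)$. So the exponents in the determinant are $\{0,1,3,4,\dots,3m-3,3m-2\}$, all congruent to $0$ or $1$ modulo $3$. The degree in each variable is $(3m-2)-(2m-1)=m-1$. The three rows that belong to $t,\omega t,\omega^2t$ have the form $A+\omega^sB$ with $s=0,1,2$: the entries with exponent $\equiv0$ form $A$, those with exponent $\equiv1$ form $B$. Three vectors in the span of $A$ and $B$ are linearly dependent, so the determinant vanishes, while the denominator is nonzero for $t\ne0$ and generic other variables. So $s_{Y_m}$ satisfies the wheel condition, and since $s_{Y_m}\ne0$, (b) follows.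

**Step 6: part (c).** For $F=s_{Y_m}$, (11) holds with a constant $c$, and by continuity also at $t=0$:
$$s_{Y_m}(0,0,w)=c\prod_jw_j\,s_{Y_{m-1}}(w).$$
On the other hand, $Y_m$ ends in two zeros and its first $2m-2$ parts are $Y_{m-1}+(1^{2m-2})$. The two textbook facts give $s_{Y_m}(0,0,w)=\prod_jw_j\cdot s_{Y_{m-1}}(w)$. So $c=1$. $\square$

**Proof of Theorem C.** Translate so that all $k_j\ge1$. Let the $2m+1$ consecutive entries have $\kappa$-values in $[a,a+m-1]$ with $a\ge0$, and take $d$ large in (9), in particular $d\ge a+m-1$. The letter for $\kappa=a+r$, $0\le r\le m-1$, is $f\chi$ with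
$$f=(z-\omega)^a(z-\omega^2)^{d-a-m+1},\qquad\chi=(z-\omega)^r(z-\omega^2)^{m-1-r}.$$
By the common-factor property, the $*$-product of these $2m+1$ letters is $\prod f$ times $\chi_1*\dots*\chi_{2m+1}$, which lies in $V(2m+1,m)=0$ by Lemmas 1 and 3(a). By grouping, the whole word has product $0$, and (9) gives $\alpha(N;k)=0$. $\square$

## Parameters as hidden variables

For Theorem B, put $d=n-1$, so that the integer $k$ has the letter $(z-\omega)^{k-1}(z-\omega^2)^{n-k}$. The $2m$ letters of the core $c_1,\dots,c_{2m}$ share a common factor. What is left is a word of $2m$ letters of degree at most $m-1$, and by Lemmas 1 and 3(b) its product is a multiple of $s_{Y_m}$. So the core enters only through one scalar. It remains to compute the product of the whole word.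

The word has $n+m$ letters of degree at most $n-1$, so its product lies in $V(n+m,n)$. For $m<n$ Lemma 3 does not pin it down; for $n=2$, $m=0$ the space is $V(2,2)$, of dimension $3$. We need more conditions. All letters but the first are divisible by $z-\omega$ (if the row begins with $1$ outside the core), and all but the last by $z-\omega^2$ (if it ends with $n$ outside the core). So the values at $z_1=\omega$ and at $z_1=\omega^2$ reduce to shorter words. Suppose we have a candidate for the product with the right values there. The difference is $\prod_j(z_j-\omega)(z_j-\omega^2)\cdot F'$ with $F'\in V(n+m,n-2)$. Lemma 3(a) kills $F'$ if $n+m>2(n-2)$, that is, $n-m\le3$. At $n-m=4$ the space is $V(2n-4,n-2)=\mathbb C\,s_{Y_{n-2}}\ne0$, and the argument stops. There are only two evaluation points, each of them very degenerate.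

Lemma 2 shows how to separate the points. With $a=b=1$ it treats the word for the row $(1,2)$. For general $a,b$ the product is the element $e_2$ of $V(4,2)$ in the four variables $z_1,z_2,a,b$. So $a,b$ act as two further variables that have been specialized to $1$. We therefore give each of the $n-m$ entries outside the core a parameter $y_l$, arranged so that Lemma 2 applies to neighbors. There are then $n-m$ evaluation points, and in total $(n+m)+(n-m)=2n$ variables, the number at which $V(2n,n)$ is one-dimensional.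

**Setup.** Fix $0\le m\le n$ and $1\le i\le n-m+1$. Put $L=\{1,\dots,i-1\}$, $R=\{i+m,\dots,n\}$, so $|L|+|R|=n-m$, with parameters $y_l$ for $l\in L\cup R$. Let $\chi_1,\dots,\chi_{2m}$ be polynomials of degree at most $m-1$. By Lemmas 1 and 3(b), $\chi_1*\dots*\chi_{2m}=\lambda\,s_{Y_m}$ for some $\lambda\in\mathbb C$, with $\lambda=1$ if $m=0$. Put
$$C(z)=\prod_{l\in L}(z-\omega y_l)\prod_{r\in R}(z-\omega^2y_r),$$
$$\phi_k=(z-\omega^2)^m\prod_{l\in L,\,l<k}(z-\omega y_l)\prod_{l\in L\cup R,\,l>k}(z-\omega^2y_l)\quad(k\in L),$$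
$$\phi_k=(z-\omega)^m\prod_{l\in L\cup R,\,l<k}(z-\omega y_l)\prod_{l\in R,\,l>k}(z-\omega^2y_l)\quad(k\in R),$$
$$W=\phi_1*\dots*\phi_{i-1}*(C\chi_1)*\dots*(C\chi_{2m})*\phi_{i+m}*\dots*\phi_n.$$
Each $\phi_k$ has degree $m+(n-m-1)=n-1$, and each $C\chi_j$ has degree at most $(n-m)+(m-1)=n-1$. There are $n+m$ letters, so $W\in V(n+m,n)$ for fixed $y$ (trivially if $n=0$).

**Proposition 4.** $W(z_1,\dots,z_{n+m})=\lambda\,\gamma\;s_{Y_n}(z_1,\dots,z_{n+m},(y_l)_{l\in L\cup R})$, where
$$\gamma=\omega^{m|R|}\,\zeta^{\binom n2-\binom m2}\prod_{l\in L}(1-\omega^2y_l)^m\prod_{r\in R}(1-\omega y_r)^m.$$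

For $n=2$, $m=0$, $i=3$ we have $L=\{1,2\}$, $\phi_1=z-\omega^2y_2$, $\phi_2=z-\omega y_1$ and $\gamma=\zeta$: this is Lemma 2.

Both sides are polynomials in the $y$'s, so we may take $y$ generic. Fix $m$ and the $\chi$'s and induct on $n-m$. If $n=m$, then $i=1$, $L=R=\emptyset$, $C=1$, $\gamma=1$, and the claim is the definition of $\lambda$. Let $n>m$.

**Step 1: symmetry in the parameters.** This will carry information at one evaluation point to all of them. Let $j,j+1$ be both in $L$ or both in $R$. By definition $\phi_j=C'\cdot(z-\omega^2y_{j+1})$ and $\phi_{j+1}=C'\cdot(z-\omega y_j)$ with the same $C'$, which does not involve $y_j,y_{j+1}$. By the common-factor property and Lemma 2,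
$$\phi_j*\phi_{j+1}=\zeta\,C'(z_1)C'(z_2)\,e_2(z_1,z_2,y_j,y_{j+1}),$$
which is symmetric in $y_j,y_{j+1}$. In every other letter $y_j$ and $y_{j+1}$ occur symmetrically, since any other index is below both or above both, and $C$ is symmetric in them. By grouping, $W$ is symmetric in $y_j,y_{j+1}$. Since adjacent transpositions generate, $W$ is symmetric in $(y_l)_{l\in L}$ and in $(y_r)_{r\in R}$. So is the right-hand side.

**Step 2: the value at $z_1=\omega y_1$, if $L\ne\emptyset$.** We show that both sides agree there, by removing the first letter. Every letter except the first is divisible by $z-\omega y_1$. With the other $z$'s generic, only the terms of (8) with $z_1$ in the first letter survive, and $z_1$ contributes the kernel factors $\frac{z_q-\omega^2y_1}{z_q-\omega y_1}$, $q\ge2$. Divide each remaining letter by $z-\omega y_1$. The result is the word of the setup for $n-1$, $i-1$, with parameters $y\setminus y_1$ (indices shifted by one) and the same $\chi$'s; it is admissible since $1\le i-1\le(n-1)-m+1$.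 Call its product $W^{\rm red}$. Then
$$W|_{z_1=\omega y_1}=\phi_1(\omega y_1)\prod_{q\ge2}\frac{z_q-\omega^2y_1}{z_q-\omega y_1}\prod_{q\ge2}(z_q-\omega y_1)\,W^{\rm red}=\phi_1(\omega y_1)\prod_{q\ge2}(z_q-\omega^2y_1)\,W^{\rm red}.$$
Here $\phi_1=(z-\omega^2)^m\prod_{l\ne1}(z-\omega^2y_l)$, and $\omega y_1-\omega^2x=-\omega^2(x-\omega^2y_1)=\zeta(x-\omega^2y_1)$. With $x=1$ and $x=y_l$, a total of $m+(n-m-1)=n-1$ factors,
$$\phi_1(\omega y_1)=\zeta^{n-1}(1-\omega^2y_1)^m\prod_{l\ne1}(y_l-\omega^2y_1).$$
On the other side, Lemma 3(c) with $(t,\omega t)=(y_1,\omega y_1)$ gives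
$$s_{Y_n}|_{z_1=\omega y_1}=\prod_{q\ge2}(z_q-\omega^2y_1)\prod_{l\ne1}(y_l-\omega^2y_1)\;s_{Y_{n-1}}(z_2,\dots,z_{n+m};y\setminus y_1).$$
By induction $W^{\rm red}=\lambda\gamma^{\rm red}s_{Y_{n-1}}(z_2,\dots,z_{n+m};y\setminus y_1)$. Since $\binom n2-\binom{n-1}2=n-1$ and $R$ keeps its size, $\gamma=\zeta^{n-1}(1-\omega^2y_1)^m\gamma^{\rm red}$. So both sides of the proposition agree at $z_1=\omega y_1$.

**Step 3: the value at $z_1=\omega^2y_n$, if $R\ne\emptyset$.** This is the mirror step; it removes the last letter. Every letter except the last is divisible by $z-\omega^2y_n$, so only terms with $z_1$ in the last letter survive. Each $p\ge2$ contributes a kernel factor, and its letter contributes $z_p-\omega^2y_n$; together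
$$\frac{\omega^2y_n-\omega z_p}{\omega^2y_n-z_p}(z_p-\omega^2y_n)=\omega z_p-\omega^2y_n=\omega(z_p-\omega y_n).$$
Hence
$$W|_{z_1=\omega^2y_n}=\omega^{n+m-1}\phi_n(\omega^2y_n)\prod_{p\ge2}(z_p-\omega y_n)\,W^{\rm red},$$
where now $W^{\rm red}$ is the product for $n-1$, $i$, $y\setminus y_n$, admissible because $R\ne\emptyset$ means $i\le n-m$. Here $\phi_n=(z-\omega)^m\prod_{l\ne n}(z-\omega y_l)$ and $\omega^2y_n-\omega x=-\omega(x-\omega y_n)$, so
$$\phi_n(\omega^2y_n)=(-\omega)^{n-1}(1-\omega y_n)^m\prod_{l\ne n}(y_l-\omega y_n).$$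
Lemma 3(c) with $t=\omega^2y_n$, $\omega t=y_n$, $\omega^2t=\omega y_n$ gives
$$s_{Y_n}|_{z_1=\omega^2y_n}=\prod_{p\ge2}(z_p-\omega y_n)\prod_{l\ne n}(y_l-\omega y_n)\,s_{Y_{n-1}}(z_2,\dots,z_{n+m};y\setminus y_n).$$
Finally $\omega^{n+m-1}(-\omega)^{n-1}=\omega^m(-\omega^2)^{n-1}=\omega^m\zeta^{n-1}$, and since $R$ loses one element, $\gamma=\omega^m\zeta^{n-1}(1-\omega y_n)^m\gamma^{\rm red}$. By induction both sides agree at $z_1=\omega^2y_n$.

**Step 4: enough points.** Let $F$ be the difference of the two sides. By Steps 1–3, $F$ vanishes at $z_1=\omega y_l$ for all $l\in L$ and at $z_1=\omega^2y_r$ for all $r\in R$. For generic $y$ these are $n-m$ distinct points. Since $F$ is symmetric in $z$ and has degree at most $n-1$ in each $z_j$,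
$$F=\prod_j\prod_{\text{points }x}(z_j-x)\cdot F',$$
with $F'$ symmetric of degree at most $(n-1)-(n-m)=m-1$ in each $z_j$; if $m=0$ this means $F'=0$. Both terms of $F$ satisfy the wheel condition in the variables $z$: $W$ by Lemma 1, and $s_{Y_n}$ by Lemma 3(b). The product is nonzero on generic wheels, so $F'$ satisfies the wheel condition. Thus $F'\in V(n+m,m)$, which is $0$ by Lemma 3(a), because $n+m>2m$. $\square$

## All parameters equal to one: Theorem B

**Step 1: the word becomes the row.** Let $n\ge1$, $0\le m\le n$, and let $c_1,\dots,c_{2m}$ be as in Theorem B (an empty list if $m=0$). In Proposition 4 put all $y_l=1$ and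
$$\chi_j=(z-\omega)^{c_j-i}(z-\omega^2)^{m-1-(c_j-i)}.$$
For $k\in L$ there are $k-1$ indices of $L$ below $k$ and $n-k-m$ indices of $L\cup R$ above $k$. For $k\in R$ there are $k-1-m$ indices of $L\cup R$ below $k$ and $n-k$ above. In both cases $\phi_k=(z-\omega)^{k-1}(z-\omega^2)^{n-k}$. Since $C=(z-\omega)^{i-1}(z-\omega^2)^{n-i-m+1}$, also $C\chi_j=(z-\omega)^{c_j-1}(z-\omega^2)^{n-c_j}$. So $W$ is exactly the product in (9), with $d=n-1$ and $N=n+m$, for
$$\alpha_{\rm big}:=\alpha(n+m;1,\dots,i-1,c_1,\dots,c_{2m},i+m,\dots,n).$$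

**Step 2: collect the powers.** We want $\alpha_{\rm big}$ as a product of a factor that depends only on the core and a factor that depends only on $n$. Put $\sigma=\sum_j(c_j-i)$. The entries outside the core are $\{1,\dots,n\}\setminus\{i,\dots,i+m-1\}$, and $|L|=i-1$, so
$$\sum_j\kappa_j=\tbinom n2-\big(m|L|+\tbinom m2\big)+\big(\sigma+2m|L|\big)=\tbinom n2-\tbinom m2+m|L|+\sigma.$$
At $y=1$, using $\omega(1-\omega)=\zeta(1-\omega^2)$ and $|L|+|R|=n-m$,
$$\gamma=\zeta^{\binom n2-\binom m2}(1-\omega^2)^{m|L|}\big(\omega(1-\omega)\big)^{m|R|}=\zeta^{\binom n2-\binom m2+m|R|}(1-\omega^2)^{m(n-m)}.$$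
Insert this and Proposition 4 into (9), with $\binom{n+m}2=\binom n2+\binom m2+nm$. The exponent of $\zeta$ is
$$-\tbinom n2-\tbinom m2-nm+2\tbinom n2-2\tbinom m2+m(n-m)+\sigma=\tbinom n2-3\tbinom m2-m^2+\sigma,$$
and the exponent of $1-\omega^2$ is $m(n-m)-(n-1)(n+m)=-n(n-1)-m(m-1)$. Since $(1-\omega^2)^2=3\zeta$, the latter power is $(3\zeta)^{-\binom n2-\binom m2}$. The terms $\binom n2$ in the exponent of $\zeta$ cancel, and $-4\binom m2-m^2=-3m^2+2m$. So
$$\alpha_{\rm big}=\varepsilon\cdot3^{-\binom n2}s_{Y_n}(1^{2n}),\qquad\varepsilon=\zeta^{-3m^2+2m+\sigma}\,3^{-\binom m2}\,\lambda,\tag{12}$$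
where $s_{Y_n}(1^{2n})$ is the value with all $2n$ variables equal to $1$.

**Step 3: recognize $A_n$.** For $m=0$ the row is $(1,\dots,n)$, and $\lambda=1$, $\sigma=0$, $\varepsilon=1$. So (12) reads $A_n=3^{-\binom n2}s_{Y_n}(1^{2n})$. As a check, $n=2$ gives $e_2(1,1,1,1)/3=6/3=2$. For $n=3$, the exponents $7,6,4,3,1,0$ and the product formula for the value at $1$ (product of the differences over $0!\,1!\cdots5!$) give $s_{Y_3}(1^6)=6531840/34560=189=27\cdot7$. Therefore (12) says
$$\alpha_{\rm big}=\varepsilon A_n,\tag{13}$$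
where $\varepsilon$ depends only on $m$ and on $(c_1-i,\dots,c_{2m}-i)$.

**Step 4: eliminate $\varepsilon$.** Let $m\ge1$. Apply (13) with $n=m$, $i=1$ to the entries $c_j-i+1\in\{1,\dots,m\}$. Here $L=R=\emptyset$, and $\varepsilon$ is the same number. With translation invariance, $\alpha(2m;c_1,\dots,c_{2m})=\varepsilon A_m$. Hence
$$A_m\,\alpha_{\rm big}=\varepsilon A_mA_n=A_n\,\alpha(2m;c_1,\dots,c_{2m}),$$
which is Theorem B. $\blacksquare$

Together with $\alpha(4;1,2,1,2)=2=A_2$ from (3), this proves Theorem A, as explained after the statement of Theorem B. $\blacksquare$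

## The core $(i,i+1,i,i+1)$ without triangles

Theorem A can also be finished inside the calculus of words, by computing $\lambda$. This does not use the hand computation (3), and it checks the constants.

For $m=2$ and $c=(i,i+1,i,i+1)$ we have $\sigma=2$ and letters $z-\omega^2,\ z-\omega,\ z-\omega^2,\ z-\omega$. By Lemma 2 with $a=b=1$, the first two letters, and also the last two, have the product $b=\zeta\beta$ with $\beta(z,z')=zz'+2(z+z')+1$. By grouping, the product of all four is
$$b*b=\sum_{I\sqcup J=\{1,2,3,4\}}b(z_I)\,b(z_J)\prod_{p\in I,\,q\in J}\frac{z_q-\omega z_p}{z_q-z_p}\qquad(|I|=|J|=2),$$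
and it equals $\lambda\,s_{Y_2}=\lambda\,e_2(z_1,z_2,z_3,z_4)$. To isolate $\lambda$, put $z_1=Tx_1$, $z_2=Tx_2$, divide by $T^2x_1x_2$ and let $T\to\infty$. The multiple $\lambda e_2$ tends to $\lambda$. In the sum, if one index of a pair $(p,q)$ is in $\{1,2\}$ and the other in $\{3,4\}$, the kernel factor tends to $\omega$ when $p\in\{1,2\}$ and to $1$ when $q\in\{1,2\}$. The terms behave as follows.

- $I=\{1,2\}$ contributes $\zeta^2\omega^4\beta(z_3,z_4)$.
- $I=\{3,4\}$ contributes $\zeta^2\beta(z_3,z_4)$.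
- For $I=\{a,c\}$, $J=\{a',c'\}$ with $\{a,a'\}=\{1,2\}$, $\{c,c'\}=\{3,4\}$, we have $b(z_a,z_c)/(Tx_a)\to\zeta(z_c+2)$, and similarly for $J$. The pair $(a,c')$ gives $\omega$ and the pair $(c,a')$ gives $1$. So the limit is
$$\zeta^2(z_3+2)(z_4+2)\cdot\omega\cdot\frac{x_{a'}-\omega x_a}{x_{a'}-x_a}\cdot\frac{z_{c'}-\omega z_c}{z_{c'}-z_c}.$$

Since $\frac{z_q-\omega z_p}{z_q-z_p}+\frac{z_p-\omega z_q}{z_p-z_q}=1+\omega$, the four mixed terms together give $\zeta^2\omega(1+\omega)^2(z_3+2)(z_4+2)$. With $\omega^4+1=1+\omega=-\omega^2$, $\omega(1+\omega)^2=\omega\cdot\omega^4=\omega^2$ and $\zeta^2=\omega$,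
$$\lambda=\omega\cdot\omega^2\big[(z_3+2)(z_4+2)-\beta(z_3,z_4)\big]=4-1=3.$$
Hence $\varepsilon=\zeta^{-12+4+2}\cdot3^{-1}\cdot3=\zeta^{-6}=1$, and (13) is Theorem A again. For $n=2$ it says $\alpha(4;1,2,1,2)=A_2=2$, in agreement with (3).

**Remark (the case $m=1$).** Here $\chi_1=\chi_2=1$ and $1*1=\zeta$, so $\lambda=\zeta$, $\sigma=0$ and $\varepsilon=\zeta^{-3+2}\zeta=1$. By (13),
$$\alpha(n+1;1,\dots,i-1,i,i,i+1,\dots,n)=A_n\qquad(1\le i\le n).$$
For $n=1$ this is the value $\alpha(2;1,1)=1$ that first contradicted the guess zero. For $n=2$, $i=1$ it says $\alpha(3;1,1,2)=2$, which is (1) at $a=0$, $b=1$.
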